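\title{There is no compact four-dimensional essentially conformally symmetric manifold}

\begin{abstract}
A pseudo-Riemannian manifold is essentially conformally symmetric (ECS) if its Weyl tensor is parallel but the metric is neither conformally flat nor locally symmetric. We show that a four-dimensional ECS manifold of any signature has a finite covering with exact volume form, so that it cannot be compact. The self-dual Weyl tensor of such a metric is the square of a parallel null self-dual $2$-form, and such a form produces an explicit $3$-form whose differential is a nonzero constant multiple of the volume form. We also list the local models of compact four-manifolds with nonzero parallel Weyl tensor.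
\end{abstract}

\section{Introduction}\label{sec:intro}

Manifolds are connected and have no boundary; manifolds, metrics and tensor fields are $C^\infty$; a pseudo-Riemannian metric may have any signature.

Let $(M,g)$ be a pseudo-Riemannian manifold of dimension $n\ge4$, with Levi-Civita connection $\nabla$, curvature tensor $R$ and Weyl tensor $W$. The tensor $W$ is the part of $R$ all of whose traces vanish, and it is identically zero exactly when $g$ is locally conformal to a flat metric. One calls $(M,g)$ \emph{conformally symmetric} if $\nabla W=0$. This condition has two obvious families of solutions: the conformally flat metrics, $W=0$, and the locally symmetric metrics, $\nabla R=0$. The remaining solutions are called \emph{essentially conformally symmetric} (ECS): these have $\nabla W=0$, while $W\ne0$ somewhere and $\nabla R\neq0$ somewhere. In an ECS manifold the Weyl tensor is nonzero and parallel, and the Ricci tensor is not parallel. ECS metrics are necessarily indefinite. It is known that compact ECS manifolds exist in every dimension $n\ge5$. This paper answers the following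 question from \cite{DT}:
\begin{quote}
\emph{Does there exist a compact ECS manifold of dimension four?}
\end{quote}
One would guess that it does. There is no local obstruction: Section~\ref{sec:wave} exhibits ECS metrics on $\mathbb R^4$ that depend on an arbitrary nonconstant function of one variable. Nor does the usual supply of integrands suggest a global one: in indefinite signature there is no positivity, and we shall see that for a four-dimensional ECS metric the scalar curvature is zero and $W$ acts nilpotently on $2$-forms. Nevertheless the answer is no.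

\begin{theorem}\label{thm:main}
Let $(M,g)$ be a connected pseudo-Riemannian $4$-manifold, of any signature, with $\nabla W=0$, $W\neq0$ somewhere, and $\nabla R\ne0$ somewhere. Then some finite covering $M'$ of $M$ is orientable with exact volume form. Consequently $M$ is not compact: there is no compact four-dimensional ECS manifold.
\end{theorem}

With the existence result quoted above, which is not used in any proof, compact ECS manifolds exist exactly in dimensions $n\ge5$.

The other two results need some notation, set up in detail in Section~\ref{sec:prelim}. On an oriented pseudo-Riemannian $4$-manifold the bundle of complex $2$-forms splits into the self-dual and anti-self-dual bundles $\Lambda^+$ and $\Lambda^-$, each of rank $3$ and with a nondegenerate complex-bilinear form $\langle\,,\rangle$. The Weyl tensor acts on $2$-forms preserving $\Lambda^\pm$, and $W^\pm$ denotes its restriction to $\Lambda^\pm$; the sign is such that the curvature of a metric of constant sectional curvature $K$ acts as $K\,\mathrm{Id}$. We write $\alpha\otimes\beta$ for the operator $\gamma\mapsto\langle\beta,\gamma\rangle\alpha$,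 call $\alpha$ \emph{null} if $\langle\alpha,\alpha\rangle=0$, and denote the scalar curvature by $s$.

The obstruction behind Theorem~\ref{thm:main} does not require $\nabla W=0$.

\begin{theorem}\label{thm:integral}
Let $(M,g)$ be a compact connected oriented pseudo-Riemannian $4$-manifold such that $\Lambda^+$ has a nonzero parallel null section $\omega$. Then $s=0$, $W^+=f\,\omega\otimes\omega$ for a smooth function $f$, and $\int_Mf\,\mathrm{vol}=0$. On $T^4$, with suitable neutral metrics and real $\omega$, every mean-zero periodic function of one coordinate occurs as $f$.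
\end{theorem}

By Theorem~\ref{thm:main}, a compact conformally symmetric $4$-manifold with $W\neq0$ is locally symmetric. The same tools determine its local geometry.

\begin{theorem}\label{thm:models}
Let $(M,g)$ be a compact connected pseudo-Riemannian $4$-manifold with $\nabla W=0$ and $W\ne0$. Then $\nabla R=0$ and $s$ is a nonzero constant. For a local orientation, each of $W^\pm$ is either $0$ or locally equal to $\frac s4\,(r\otimes r-\frac13\mathrm{Id})$, with $r$ a parallel section of $\Lambda^\pm$ and $\langle r,r\rangle=1$. Locally, $g$ is one of: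
\begin{enumerate}
\item[(a)] a product of two surface metrics of constant Gauss curvatures $K_1,K_2$, with $K_1+K_2\neq0$;
\item[(b)] (neutral signature) the real part of a holomorphic Riemannian metric of constant curvature $K$ on a complex surface, with $\operatorname{Re}K\ne0$;
\item[(c)] a (pseudo-)K\"ahler or para-K\"ahler metric of constant (para)holomorphic sectional curvature $s/6\neq0$.
\end{enumerate}
\end{theorem}

The terms in (b) and (c) are recalled in Section~\ref{sec:models}.

The proof of Theorem~\ref{thm:main} has three steps. First, the curvature plays two roles on $\Lambda^+$: it generates infinitesimal rotations, which must commute with the parallel operator $W^+$, and it contains $W^++\frac s{12}\mathrm{Id}$ as a block. The two roles are compatible only if $W^++\frac{s}{12}\mathrm{Id}=\rho\otimes\rho$ with $\rho$ parallel and $\langle\rho,\rho\rangle=s/4$. Second, if $s\ne0$, then $\rho$ is a nondegenerate $2$-form and the second Bianchi identity forces $\nabla R=0$. These steps occupy Section~\ref{sec:root}. Third, if $s=0$, then $\rho$ is null, and the integral obstruction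 applies with $f=1$ (Section~\ref{sec:trans}). Section~\ref{sec:examples} shows both alternatives, and the third step, on explicit metrics.

\section{Two-forms and curvature in dimension four}\label{sec:prelim}

Throughout this section $(M,g)$ is oriented and four-dimensional, with volume form $\mathrm{vol}$. To treat all signatures at once we complexify: over $\mathbb C$ every signature has the algebra of the Euclidean one. All tensors are extended complex-multilinearly, and vectors are identified with $1$-forms by $g$.

\subsection{The bundles $\Lambda^\pm$}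
Let $\Lambda^2=\Lambda^2T^*M\otimes\mathbb C$, with
\[
(X\wedge Y)(Z,V)=\langle X\wedge Y,Z\wedge V\rangle=g(X,Z)g(Y,V)-g(X,V)g(Y,Z),
\]
so that $\langle\alpha,Z\wedge V\rangle=\alpha(Z,V)$ for all $\alpha\in\Lambda^2$. The Hodge star is defined by $\alpha\wedge*\beta=\langle\alpha,\beta\rangle\,\mathrm{vol}$. Put $\kappa=1$ in the definite and neutral signatures, $\kappa=i$ in the Lorentz signatures $(-+++)$ and $(+---)$, and
\[
\nu=\kappa\,\mathrm{vol},\qquad\star=\kappa\,*,\qquad\text{so that}\qquad\alpha\wedge\star\beta=\langle\alpha,\beta\rangle\,\nu .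
\]
Take a real orthonormal basis at a point and multiply by $i$ its $q$ vectors of negative square. The result is a basis with $g(e_j,e_k)=\delta_{jk}$ and $e_1\wedge\dots\wedge e_4=\pm i^q\,\mathrm{vol}=\pm\nu$. After interchanging two vectors if necessary the sign is $+$, and we call such a basis \emph{positive}. With $e_{jk}=e_j\wedge e_k$, the operator $\star$ interchanges $e_{12}$ with $e_{34}$, $e_{13}$ with $e_{42}$, and $e_{14}$ with $e_{23}$. So $\star^2=\mathrm{Id}$, and the eigenbundles $\Lambda^\pm=\ker(\star\mp\mathrm{Id})$ have the bases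
\begin{equation}\label{eq:basis}
\begin{aligned}
\Lambda^+:&\quad a_1=e_{12}+e_{34},\quad a_2=e_{13}+e_{42},\quad a_3=e_{14}+e_{23},\\
\Lambda^-:&\quad b_1=e_{12}-e_{34},\quad b_2=e_{13}-e_{42},\quad b_3=e_{14}-e_{23},
\end{aligned}
\end{equation}
with $\langle a_i,a_j\rangle=\langle b_i,b_j\rangle=2\delta_{ij}$ and $\langle a_i,b_j\rangle=0$. The bundles $\Lambda^\pm$ are parallel, reversing the orientation interchanges them, and
\begin{equation}\label{eq:wedge}
\alpha\wedge\beta=\pm\langle\alpha,\beta\rangle\,\nu\qquad(\alpha\in\Lambda^2,\ \beta\in\Lambda^\pm).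
\end{equation}
We write $\alpha=\alpha^++\alpha^-$ for the components of $\alpha\in\Lambda^2$, and $\mathrm{pr}_\pm$ for the projections. The signature is remembered only by complex conjugation: it preserves $\Lambda^+$ and $\Lambda^-$ when $\kappa=1$, and it interchanges them when $\kappa=i$, because then $\overline{\star\beta}=-\star\bar\beta$.

\subsection{Two-forms as endomorphisms}
Identify a $2$-form $\alpha$ with the skew endomorphism given by $\alpha(X,Y)=g(X,\alpha Y)$. Then
\begin{equation}\label{eq:endo}
(X\wedge Y)Z=g(Y,Z)X-g(X,Z)Y,\qquad\langle\alpha,\beta\rangle=-\tfrac12\operatorname{tr}(\alpha\beta),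
\end{equation}
and the second formula gives $\langle[\gamma,\alpha],\beta\rangle=-\langle\alpha,[\gamma,\beta]\rangle$ for the commutator. The next lemma says that each of $\Lambda^\pm$ behaves like the complexified imaginary quaternions, that is, like $\mathbb C^3$ with the cross product.

\begin{lemma}\label{lem:quat}
At each point the following hold.
\begin{enumerate}
\item[(a)] Elements of $\Lambda^+$ commute with elements of $\Lambda^-$. If $\alpha,\beta$ both lie in $\Lambda^+$, or both in $\Lambda^-$, then so does $[\alpha,\beta]$, and $\alpha\beta+\beta\alpha=-\langle\alpha,\beta\rangle\,\mathrm{Id}$.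
\item[(b)] For such $\alpha,\beta$, the bracket $[\alpha,\beta]$ is orthogonal to $\alpha$ and $\beta$, and it vanishes if and only if $\alpha,\beta$ are linearly dependent.
\item[(c)] The nine products $a_ib_j$ are trace-free and linearly independent.
\item[(d)] If $X,Y$ span a complex plane on which $g$ vanishes, then $X\wedge Y$ is a null element of $\Lambda^+$ or of $\Lambda^-$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:endo}, $e_{jk}$ sends $e_k$ to $e_j$, $e_j$ to $-e_k$, and the other two basis vectors to $0$. Listing the images of $(e_1,e_2,e_3,e_4)$, we get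
\begin{gather*}
a_1:(-e_2,e_1,-e_4,e_3),\qquad a_2:(-e_3,e_4,e_1,-e_2),\\
a_3:(-e_4,-e_3,e_2,e_1),\qquad b_2:(-e_3,-e_4,e_1,e_2).
\end{gather*}
Composing, $a_1^2=-\mathrm{Id}$, $a_2a_1=a_3=-a_1a_2$, and both $a_1b_2$ and $b_2a_1$ give $(e_4,-e_3,-e_2,e_1)$. Also $a_1b_1=b_1a_1$, since $e_{12}$ and $e_{34}$ commute. The cyclic permutation $e_2\to e_3\to e_4\to e_2$ permutes the $a_i$ and the $b_i$ cyclically, and the reflection $e_1\to-e_1$ interchanges $a_i$ with $-b_i$. Applying these symmetries, we find that every $a_i$ commutes with every $b_j$, that $a_i^2=b_i^2=-\mathrm{Id}$, and that $a_ja_i=a_k=-a_ia_j$ and $b_ib_j=b_k=-b_jb_i$ for $(i,j,k)$ a cyclic permutation of $(1,2,3)$. This gives (a), and also $[\sum x_ia_i,\sum y_ia_i]=-2\sum(x\times y)_ia_i$ for $x,y\in\mathbb C^3$, with the opposite sign for the $b_i$. The components of $x\times y$ are the $2\times2$ minors of the pair $(x,y)$, and (b) follows.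

(c) We have $\operatorname{tr}(a_ib_j)=-2\langle a_i,b_j\rangle=0$. In $\operatorname{tr}(a_ib_j\,a_kb_l)=\operatorname{tr}(a_ia_k\,b_jb_l)$ the factor $a_ia_k$ is $-\mathrm{Id}$ if $i=k$ and some $\pm a_p$ otherwise, and $b_jb_l$ is $-\mathrm{Id}$ or some $\pm b_q$. So the trace is $4$ if $(i,j)=(k,l)$ and $0$ otherwise, which proves independence.

(d) Let $\omega=X\wedge Y$. By \eqref{eq:endo}, $\omega^2=0$, so $\omega$ is null. By (a), $0=\omega^2=(\omega^+)^2+(\omega^-)^2+2\omega^+\omega^-$, where the first two terms are scalar and the third is trace-free; thus $\omega^+\omega^-=0$. If $\omega^+=\sum x_ia_i$ and $\omega^-=\sum y_jb_j$, then all $x_iy_j$ vanish by (c), so $x=0$ or $y=0$.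
\end{proof}

We also need three facts about operators of rank one.

\begin{lemma}\label{lem:rank}
Let $V$ be a finite-dimensional complex vector space with a nondegenerate symmetric bilinear form, and let $n,p\in V$, $n\ne0$.
\begin{enumerate}
\item[(a)] If a symmetric operator $T$ has image in $\mathbb Cn$, or vanishes on $n^\perp$, then $T=c\,n\otimes n$ with $c\in\mathbb C$, and $\operatorname{tr}T=c\langle n,n\rangle$.
\item[(b)] If $p\otimes n+n\otimes p=0$, then $p=0$.
\item[(c)] If $p\otimes p=n\otimes n$, then $p=\pm n$.
\end{enumerate}
\end{lemma}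

\begin{proof}
(a) If $T$ vanishes on $n^\perp$, then $\langle T\beta,\gamma\rangle=\langle\beta,T\gamma\rangle=0$ for $\gamma\in n^\perp$, so the image lies in $(n^\perp)^\perp=\mathbb Cn$. Write $T\beta=\varphi(\beta)n$ and choose $\gamma$ with $\langle n,\gamma\rangle=1$. Symmetry gives $\varphi(\beta)=\langle T\beta,\gamma\rangle=\langle\beta,T\gamma\rangle=\varphi(\gamma)\langle n,\beta\rangle$. In (b) and (c), apply the operators to $\beta$ and pair with $\beta$: this gives $\langle p,\beta\rangle\langle n,\beta\rangle=0$, respectively $\langle p-n,\beta\rangle\langle p+n,\beta\rangle=0$, for all $\beta$, and a product of two linear forms vanishes identically only if one factor does.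
\end{proof}

\subsection{The curvature operator}
Let $R(X,Y)=[\nabla_X,\nabla_Y]-\nabla_{[X,Y]}$. This is a skew endomorphism, hence a $2$-form, and we define $\mathcal R:\Lambda^2\to\Lambda^2$ by $\mathcal R(X\wedge Y)=R(X,Y)$. The pair symmetry of $R$ says that $\mathcal R$ is symmetric, so
\begin{equation}\label{eq:Rop}
(\mathcal R\beta)(X,Y)=\langle R(X,Y),\beta\rangle .
\end{equation}
The sectional curvature of a nondegenerate plane spanned by $X,Y$ is $\langle\mathcal Ru,u\rangle/\langle u,u\rangle$ with $u=X\wedge Y$. Let $\mathrm{Ric}(Y,Z)=\operatorname{tr}(X\mapsto R(X,Y)Z)$, let $E=\mathrm{Ric}-\frac s4\mathrm{Id}$ be the trace-free Ricci endomorphism, and put $\lambda=s/12$. The Weyl tensor is defined by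
\begin{equation}\label{eq:weyl}
R(X,Y)=W(X,Y)+\tfrac12\,(EX\wedge Y+X\wedge EY)+\lambda\,X\wedge Y .
\end{equation}
By \eqref{eq:endo}, the last two terms satisfy the first Bianchi identity and have Ricci contractions $E$ and $3\lambda\,\mathrm{Id}$. So $W$ satisfies the first Bianchi identity and has Ricci contraction $0$. Let $\mathcal W$ be the symmetric operator $X\wedge Y\mapsto W(X,Y)$.

\begin{lemma}[Singer--Thorpe decomposition]\label{lem:blocks}
The operator $\mathcal W$ preserves $\Lambda^+$ and $\Lambda^-$, its restrictions $W^\pm$ are symmetric and trace-free, and relative to $\Lambda^+\oplus\Lambda^-$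
\[
\mathcal R=\begin{pmatrix}W^++\lambda\,\mathrm{Id}&B^*\\ B&W^-+\lambda\,\mathrm{Id}\end{pmatrix},
\]
where $B$ and its adjoint $B^*$ come from the middle term of \eqref{eq:weyl}.
\end{lemma}

\begin{proof}
By \eqref{eq:endo}, the middle term is the operator $\alpha\mapsto\frac12(E\alpha+\alpha E)$. For $\alpha,\beta$ in the same summand, Lemma~\ref{lem:quat}(a) gives
\[
\langle E\alpha+\alpha E,\beta\rangle=-\tfrac12\operatorname{tr}\big(E(\alpha\beta+\beta\alpha)\big)=\tfrac12\langle\alpha,\beta\rangle\operatorname{tr}E=0,
\]
so this term has no diagonal blocks.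

The operator $\alpha\otimes\beta$ sends $X\wedge Y$ to $\beta(X,Y)\alpha$, and $\operatorname{tr}(X\mapsto\beta(X,Y)\alpha Z)=\beta(\alpha Z,Y)=-g(\beta\alpha Z,Y)$. Hence the Ricci contraction of $\alpha\otimes\beta+\beta\otimes\alpha$ is $-(\alpha\beta+\beta\alpha)$. For $\alpha,\beta$ in the same summand this is $\langle\alpha,\beta\rangle\mathrm{Id}$, that is, half the trace of the operator times $\mathrm{Id}$. If the off-diagonal part of $\mathcal W$ is $\sum t_{ij}(a_i\otimes b_j+b_j\otimes a_i)$, the vanishing of the Ricci contraction therefore reads $\frac12(\operatorname{tr}\mathcal W)\,\mathrm{Id}-2\sum t_{ij}a_ib_j=0$. By Lemma~\ref{lem:quat}(c), $\operatorname{tr}\mathcal W=0$ and all $t_{ij}=0$. Finally,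
\begin{align*}
\operatorname{tr}W^+-\operatorname{tr}W^-&=\operatorname{tr}(\mathcal W\star)=2\big(\langle\mathcal We_{34},e_{12}\rangle+\langle\mathcal We_{42},e_{13}\rangle+\langle\mathcal We_{23},e_{14}\rangle\big)\\
&=2g\big(e_1,W(e_3,e_4)e_2+W(e_4,e_2)e_3+W(e_2,e_3)e_4\big)=0
\end{align*}
by the first Bianchi identity. So $\operatorname{tr}W^+=\operatorname{tr}W^-=0$.
\end{proof}

In particular each diagonal block of $\mathcal R$ has trace $3\lambda=s/4$, and $W^\pm$ is its trace-free part. Since $\star$ is parallel, $\nabla W=0$ if and only if $\nabla W^+=0$ and $\nabla W^-=0$.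

The curvature of the connection induced on endomorphisms is the commutator with $R(X,Y)$. For $2$-forms, Lemma~\ref{lem:quat}(a) turns this into
\begin{equation}\label{eq:hol}
R(X,Y)\cdot\beta=[R(X,Y)^\pm,\beta]\qquad(\beta\in\Lambda^\pm),
\end{equation}
where $R(X,Y)\cdot\beta=\nabla_X\nabla_Y\beta-\nabla_Y\nabla_X\beta-\nabla_{[X,Y]}\beta$. The complex span of the $R(X,Y)^\pm$ at a point is the image of $\mathrm{pr}_\pm\circ\mathcal R$, because the forms $X\wedge Y$ span $\Lambda^2$.

\section{Three examples}\label{sec:examples}

In coordinates, $2g(\nabla_{\partial_j}\partial_k,\partial_l)=\partial_jg_{kl}+\partial_kg_{jl}-\partial_lg_{jk}$, and $2\,dx\,dy$ means $dx\otimes dy+dy\otimes dx$.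

\subsection{Products of surfaces}\label{sec:product}
Let $g$ be a product of two surface metrics of constant Gauss curvatures $K_1,K_2$, so that $\nabla R=0$. In a positive basis with $e_1,e_2$ tangent to the first factor, $\mathcal R=K_1\,e_{12}\otimes e_{12}+K_2\,e_{34}\otimes e_{34}$. Substituting $e_{12}=\frac12(a_1+b_1)$ and $e_{34}=\frac12(a_1-b_1)$,
\[
\mathcal R=\tfrac14(K_1+K_2)(a_1\otimes a_1+b_1\otimes b_1)+\tfrac14(K_1-K_2)(a_1\otimes b_1+b_1\otimes a_1).
\]
For $K_1+K_2\neq0$ the diagonal blocks $W^\pm+\lambda\,\mathrm{Id}$ have rank one, so $W^\pm\ne0$, and the blocks are multiples of squares of non-null parallel forms. The product $S^2\times S^2$ of round spheres is a compact case.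

\subsection{Lorentzian ECS metrics on $\mathbb R^4$}\label{sec:wave}
In coordinates $t,u,x^1,x^2$ let $g=2\,dt\,du+H\,dt^2+(dx^1)^2+(dx^2)^2$, where $H$ does not depend on $u$. Here $g(\partial_u,\cdot)=dt$ and $g(\partial_j,\cdot)=dx^j$ for $\partial_j=\partial/\partial x^j$. With subscripts denoting partial derivatives, the nonzero covariant derivatives of coordinate fields are
\[
\nabla_{\partial_t}\partial_t=\tfrac12H_t\,\partial_u-\tfrac12H_1\partial_1-\tfrac12H_2\partial_2,\qquad\nabla_{\partial_t}\partial_j=\nabla_{\partial_j}\partial_t=\tfrac12H_j\,\partial_u .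
\]
So $\partial_u$ and $dt$ are parallel, $\nabla dx^j=\frac12H_j\,dt\otimes dt$, and the forms $\tau_j=dt\wedge dx^j$ are parallel. Curvature components that involve $\partial_u$ vanish by pair symmetry. Moreover $R(\partial_1,\partial_2)=0$, since $R(\partial_1,\partial_2)\partial_t=\frac12(H_{21}-H_{12})\partial_u$, and $R(\partial_j,\partial_t)\partial_k=\frac12H_{jk}\partial_u$. Hence $\mathcal R=-\frac12\sum H_{jk}\,\tau_j\otimes\tau_k$. Take
\[
H=-2\,(1+\phi(t))\,(x^1)^2+2\,(1-\phi(t))\,(x^2)^2,\qquad\omega=\tau_1+i\tau_2=dt\wedge(dx^1+i\,dx^2).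
\]
Then $\mathcal R=2(1+\phi)\,\tau_1\otimes\tau_1-2(1-\phi)\,\tau_2\otimes\tau_2$, that is,
\[
\mathcal R=\omega\otimes\omega+\bar\omega\otimes\bar\omega+\phi\,(\omega\otimes\bar\omega+\bar\omega\otimes\omega).
\]
The metric vanishes on the span of $\partial_u$ and $\partial_1+i\partial_2$, so by Lemma~\ref{lem:quat}(d) we can orient so that $\omega$ is a null section of $\Lambda^+$; then $\bar\omega\in\Lambda^-$. By Lemma~\ref{lem:blocks}, $s=0$, $W^+=\omega\otimes\omega$ and $W^-=\bar\omega\otimes\bar\omega$, while $\nabla\mathcal R=\phi'\,dt\otimes(\omega\otimes\bar\omega+\bar\omega\otimes\omega)$. So $g$ is ECS whenever $\phi$ is not constant. Here $\omega$ is not a multiple of a real form, which is the reason for working over $\mathbb C$.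

\subsection{Neutral metrics on $\mathbb R^4$ and $T^4$}\label{sec:torus}
This family shows the obstruction to compactness. In coordinates $x_1,x_2,y_1,y_2$ let
\begin{equation}\label{eq:torus}
g=2\,dx_1dy_1+2\,dx_2dy_2-2a(x_1)\,dx_2^2 .
\end{equation}
Write $\partial_j=\partial/\partial x_j$. As $g(\partial_{y_j},\cdot)=dx_j$, the nonzero covariant derivatives of coordinate fields are
\[
\nabla_{\partial_2}\partial_2=a'\,\partial_{y_1},\qquad\nabla_{\partial_1}\partial_2=\nabla_{\partial_2}\partial_1=-a'\,\partial_{y_2}.
\]
Thus $\partial_{y_j}$ and $dx_j$ are parallel, and so is $\omega=dx_1\wedge dx_2$. By Lemma~\ref{lem:quat}(d) we can orient so that $\omega$ is a null section of $\Lambda^+$. Curvature components that involve $\partial_{y_j}$ vanish, and $R(\partial_1,\partial_2)\partial_2=\nabla_{\partial_1}(a'\partial_{y_1})+\nabla_{\partial_2}(a'\partial_{y_2})=a''\partial_{y_1}$ gives $g(\partial_1,R(\partial_1,\partial_2)\partial_2)=a''$. Hence $\mathcal R=a''\,\omega\otimes\omega$, and by Lemma~\ref{lem:blocks}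
\begin{equation}\label{eq:torusW}
s=0,\qquad W^+=a''\,\omega\otimes\omega,\qquad W^-=0,\qquad B=0 .
\end{equation}
The Weyl tensor is parallel and nonzero if and only if $a''$ is a nonzero constant. This is possible on $\mathbb R^4$. It is impossible on $T^4=\mathbb R^4/\mathbb Z^4$, where $a$ is periodic and $\int_0^1a''\,dx_1=0$.

We rewrite this argument so that the coordinates disappear. The derivative $a'$ should be a connection coefficient. Let $p_j=dx_j$, $q_1=dy_1$, $q_2=dy_2-a\,dx_2$. Then $g=2p_1q_1+2p_2q_2$, so $g(p_j,q_k)=\delta_{jk}$ and $g(p_j,p_k)=g(q_j,q_k)=0$. The form $\sigma=q_1\wedge q_2$ is null with $\langle\omega,\sigma\rangle=1$. By Lemma~\ref{lem:quat}(d) it lies in $\Lambda^+$ or $\Lambda^-$, and it lies in $\Lambda^+$ since it is not orthogonal to $\omega$. By \eqref{eq:wedge}, $\mathrm{vol}=\omega\wedge\sigma=dx_1\wedge dx_2\wedge dy_1\wedge dy_2$. By \eqref{eq:endo}, $\omega\sigma$ is $-1$ on $p_1,p_2$ and $0$ on $q_1,q_2$, while $\sigma\omega$ is $0$ on $p_1,p_2$ and $-1$ on $q_1,q_2$; so $\Omega=[\omega,\sigma]$ equals $-(p_1\wedge q_1+p_2\wedge q_2)$. From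 $\nabla dy_1=-a'dx_2\otimes dx_2$ and $\nabla dy_2=a'(dx_1\otimes dx_2+dx_2\otimes dx_1)$ we get, with $\theta=a'dx_2$,
\[
\nabla q_1=-\theta\otimes p_2,\qquad\nabla q_2=\theta\otimes p_1,\qquad\nabla\sigma=\theta\otimes\Omega .
\]
Now $d\theta=a''\omega=\mathcal R\sigma$ and
\[
d(\theta\wedge\sigma)=d(a'\,dx_2\wedge dy_1\wedge dy_2)=a''\,\mathrm{vol}.
\]
The objects $\sigma,\Omega,\theta$ make sense whenever there is a parallel null section of $\Lambda^+$, and Section~\ref{sec:trans} shows that the last two identities persist.

\section{The square root of a parallel Weyl tensor}\label{sec:root}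

In all three examples the block $W^++\lambda\,\mathrm{Id}$ has rank at most one. For parallel nonzero $W^+$ this is forced. By \eqref{eq:hol}, a parallel operator on $\Lambda^+$ commutes with $\operatorname{ad}R(X,Y)^+$, so we first ask how many infinitesimal rotations can commute with a symmetric operator.

\begin{lemma}\label{lem:commutant}
Let $A$ be a symmetric operator on a fiber of $\Lambda^+$ that is not a multiple of the identity. Then the space $\mathfrak c$ of all $h$ in that fiber with $A\circ\operatorname{ad}h=\operatorname{ad}h\circ A$ has dimension at most $1$.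
\end{lemma}

\begin{proof}
For $h\in\mathfrak c$ we have $[h,Ah]=A[h,h]=0$, so every nonzero $h\in\mathfrak c$ is an eigenvector of $A$, by Lemma~\ref{lem:quat}(b). Suppose that $\mathfrak c$ contains independent $h_1,h_2$, with eigenvalues $c_1,c_2$. Since $A(h_1+h_2)=c_1h_1+c_2h_2$ is a multiple of $h_1+h_2$, we have $c_1=c_2$. So $A-c_1\mathrm{Id}$ vanishes on the plane $\Pi$ spanned by $h_1,h_2$. Write $\Pi=n^\perp$ with $n\neq0$. By Lemma~\ref{lem:rank}(a), $A-c_1\mathrm{Id}=c\,n\otimes n$, and $c\neq0$ because $A$ is not scalar. For $h\in\Pi$, the commutator of $\operatorname{ad}h$ with $n\otimes n$ sends $\beta$ to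
\[
\langle n,\beta\rangle[h,n]-\langle n,[h,\beta]\rangle n=\langle n,\beta\rangle[h,n]+\langle[h,n],\beta\rangle n .
\]
It vanishes, so $[h,n]=0$ by Lemma~\ref{lem:rank}(b), and $h\in\mathbb Cn$ by Lemma~\ref{lem:quat}(b). This cannot hold for all $h$ in a plane.
\end{proof}

\begin{proposition}\label{prop:root}
Let $(M,g)$ be an oriented pseudo-Riemannian $4$-manifold with $\nabla W=0$ and $W^+\ne0$ somewhere. Then $\lambda=s/12$ is constant, and near each point there is a smooth nowhere-zero section $\rho$ of $\Lambda^+$, unique up to sign, with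
\[
W^++\lambda\,\mathrm{Id}=\rho\otimes\rho .
\]
It satisfies $\nabla\rho=0$ and $\langle\rho,\rho\rangle=3\lambda$, and $\mathrm{pr}_+\circ\mathcal R$ has image $\mathbb C\rho$.
\end{proposition}

\begin{proof}
The operator $W^+$ is parallel and $M$ is connected, so $W^+\neq0$ everywhere; being trace-free, it is nowhere scalar. Let $\mathfrak h$ be the image of $\mathrm{pr}_+\circ\mathcal R$ at a point. It is spanned by the $R(X,Y)^+$, so $\dim\mathfrak h\le1$ by \eqref{eq:hol} and Lemma~\ref{lem:commutant}. On the other hand $\mathfrak h$ contains the image of $S=W^++\lambda\,\mathrm{Id}$, and $S\ne0$ because $W^+$ is not scalar. So $\mathfrak h=\mathbb Cn$ is a line and $S=c\,n\otimes n$ with $c\neq0$, by Lemma~\ref{lem:rank}(a). Absorbing a square root of $c$, we get $S=\rho\otimes\rho$ with $\mathbb C\rho=\mathfrak h$. The vector $\rho$ is unique up to sign by Lemma~\ref{lem:rank}(c), and $\langle\rho,\rho\rangle=\operatorname{tr}S=3\lambda$.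

To differentiate $S$ we need $\lambda$ to be constant. Since $\operatorname{tr}S^2=\langle\rho,\rho\rangle^2=9\lambda^2$,
\[
\operatorname{tr}(W^+)^2=\operatorname{tr}(S-\lambda\,\mathrm{Id})^2=9\lambda^2-6\lambda^2+3\lambda^2=6\lambda^2 .
\]
The left side is constant because $W^+$ is parallel. So the continuous function $\lambda$ takes at most two values, hence one, and $\nabla S=0$.

Near a given point choose a smooth section $\alpha$ of $\Lambda^+$ with $\langle S\alpha,\alpha\rangle=\langle\rho,\alpha\rangle^2\neq0$, and a smooth branch of the square root of this function. Then $S\alpha/\sqrt{\langle S\alpha,\alpha\rangle}=\pm\rho$ at each point, which gives a smooth choice of $\rho$. Finally $0=\nabla_ZS=\nabla_Z\rho\otimes\rho+\rho\otimes\nabla_Z\rho$, so $\nabla_Z\rho=0$ by Lemma~\ref{lem:rank}(b).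
\end{proof}

Three of the ingredients of $\mathcal R$, namely $W^+$, $W^-$ and $\lambda$, are now parallel. Only $B$ can vary, and it is constrained by the second Bianchi identity. The constraint kills $\nabla B$ when $\rho$ is not null. This is the only place where $\nabla W^-=0$ is used together with $\nabla W^+=0$.

\begin{proposition}\label{prop:symmetric}
In the situation of Proposition~\ref{prop:root}, suppose that $\lambda\neq0$, and put $r=\rho/\sqrt{3\lambda}$ for a fixed square root. Then $\nabla r=0$, $\langle r,r\rangle=1$, $W^+=3\lambda(r\otimes r-\frac13\mathrm{Id})$, and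
\begin{equation}\label{eq:Rnonnull}
\mathcal R=3\lambda\,r\otimes r+r\otimes\eta+\eta\otimes r+(W^-+\lambda\,\mathrm{Id})\circ\mathrm{pr}_-
\end{equation}
with $\eta=Br$ a parallel local section of $\Lambda^-$. In particular $\nabla R=0$.
\end{proposition}

\begin{proof}
The properties of $r$ follow from Proposition~\ref{prop:root}. For $\beta\in\Lambda^-$ we have $B^*\beta\in\mathbb Cr$, so $B^*\beta=\langle r,B^*\beta\rangle r=\langle\eta,\beta\rangle r$. Thus $B^*=r\otimes\eta$ and $B=\eta\otimes r$, which is \eqref{eq:Rnonnull}. Differentiating, $\nabla_Z\mathcal R=r\otimes\nabla_Z\eta+\nabla_Z\eta\otimes r$. Fix a point $x$ and $\beta\in\Lambda^-_x$. By \eqref{eq:Rop},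
\[
\langle(\nabla_ZR)(X,Y),\beta\rangle=\big((\nabla_Z\mathcal R)\beta\big)(X,Y)=\zeta(Z)\,r(X,Y),\qquad\zeta(Z)=\langle\nabla_Z\eta,\beta\rangle .
\]
The second Bianchi identity says that the cyclic sum over $Z,X,Y$ vanishes, that is, $\zeta\wedge r=0$. If $\zeta\neq0$, choose $V$ with $\zeta(V)=1$. Then $0=\iota_V(\zeta\wedge r)=r-\zeta\wedge\iota_Vr$, so $r\wedge r=0$, whereas $r\wedge r=\nu\ne0$ by \eqref{eq:wedge}. Hence $\zeta=0$ for all $x$ and $\beta$, so $\nabla\eta=0$ and $\nabla\mathcal R=0$.
\end{proof}

\begin{remark}\label{rem:room}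
For $\lambda=0$ the last step fails, because $\rho\wedge\rho=0$. In Section~\ref{sec:wave}, $B^*=\omega\otimes\eta$ with $\eta=\phi\,\bar\omega$, the form $\zeta$ is a multiple of $\phi'\,dt$, and $dt\wedge\omega=0$. So four-dimensional ECS metrics occur only with $s=0$ and with each $W^\pm$ zero or the square of a null form; then $\mathcal W^2=0$. This excludes definite metrics, for which $\mathcal W$ is a real operator, symmetric for a positive definite form.
\end{remark}

\section{A primitive for $f\,\mathrm{vol}$}\label{sec:trans}

Let $\omega$ be a parallel null section of $\Lambda^+$. By \eqref{eq:hol} the curvature of $\Lambda^+$ takes values in the line $\mathbb C\omega$, so it is a single scalar $2$-form $\mu$. We want a global $1$-form $\theta$ with $d\theta=\mu$, and for this we need a global frame of $\Lambda^+$ adapted to $\omega$. Such a frame is determined by one null section $\sigma$ with $\langle\sigma,\omega\rangle=1$, and $\sigma$ exists globally because the condition $\langle\,\cdot\,,\omega\rangle=1$ is affine and nullity can be arranged afterward by adding a multiple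 of $\omega$.

\begin{proposition}\label{prop:trans}
Let $(M,g)$ be an oriented pseudo-Riemannian $4$-manifold and $\omega$ a nonzero parallel null section of $\Lambda^+$. Then $s=0$ and $W^+=f\,\omega\otimes\omega$ for a smooth complex-valued function $f$, and there are a smooth complex $1$-form $\theta$ and a smooth section $\sigma$ of $\Lambda^+$ on $M$ with
\begin{equation}\label{eq:trans}
d(\theta\wedge\sigma)=\kappa f\,\mathrm{vol}.
\end{equation}
\end{proposition}

\begin{proof}
\emph{The curvature of $\Lambda^+$.} Being parallel, $\omega$ is nowhere zero. By \eqref{eq:hol}, $[R(X,Y)^+,\omega]=0$, so by Lemma~\ref{lem:quat}(b)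
\begin{equation}\label{eq:mu}
R(X,Y)^+=\mu(X,Y)\,\omega
\end{equation}
for a $2$-form $\mu$. Hence $W^++\lambda\,\mathrm{Id}$ has image in $\mathbb C\omega$ and equals $f\,\omega\otimes\omega$ by Lemma~\ref{lem:rank}(a). The trace gives $3\lambda=f\langle\omega,\omega\rangle=0$. So $s=0$ and $W^+=f\,\omega\otimes\omega$.

\emph{The frame.} Smooth sections $\tau$ of $\Lambda^+$ with $\langle\tau,\omega\rangle=1$ exist locally, and a partition of unity gives a global one. Put $\sigma=\tau-\frac12\langle\tau,\tau\rangle\omega$ and $\Omega=[\omega,\sigma]$. As $\omega$ is null, $\langle\sigma,\omega\rangle=1$ and $\langle\sigma,\sigma\rangle=0$. In particular $f=\langle W^+\sigma,\sigma\rangle$ is smooth. By Lemma~\ref{lem:quat}(b), $\Omega$ is nonzero and orthogonal to $\omega$ and $\sigma$, so it spans the orthogonal complement of the plane spanned by $\omega,\sigma$. By Lemma~\ref{lem:quat}(a), $\omega^2=0$ and $\omega\sigma+\sigma\omega=-\mathrm{Id}$. Hence $\omega\sigma\omega=-\omega$ and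
\begin{equation}\label{eq:bracket}
[\omega,\Omega]=\omega(\omega\sigma-\sigma\omega)-(\omega\sigma-\sigma\omega)\omega=-2\,\omega\sigma\omega=2\omega .
\end{equation}

\emph{The connection form.} Differentiating $\langle\sigma,\omega\rangle=1$ and $\langle\sigma,\sigma\rangle=0$ shows that $\nabla_Z\sigma$ is orthogonal to $\omega$ and $\sigma$. So $\nabla\sigma=\theta\otimes\Omega$ for a smooth $1$-form $\theta$. As $\nabla$ is torsion-free, $d\sigma(X,Y,Z)$ is the cyclic sum of $(\nabla_X\sigma)(Y,Z)$, so $d\sigma=\theta\wedge\Omega$. Therefore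
\begin{equation}\label{eq:leibniz}
d(\theta\wedge\sigma)=d\theta\wedge\sigma-\theta\wedge\theta\wedge\Omega=d\theta\wedge\sigma .
\end{equation}

\emph{The differential of $\theta$.} We compute the curvature on $\Omega$ in two ways. By the product rule and \eqref{eq:bracket}, $\nabla_Z\Omega=[\omega,\nabla_Z\sigma]=2\theta(Z)\,\omega$. Since $\nabla\omega=0$,
\[
R(X,Y)\cdot\Omega=2\big(X\theta(Y)-Y\theta(X)-\theta([X,Y])\big)\omega=2\,d\theta(X,Y)\,\omega .
\]
By \eqref{eq:hol}, \eqref{eq:mu} and \eqref{eq:bracket}, $R(X,Y)\cdot\Omega=2\mu(X,Y)\,\omega$. So $d\theta=\mu$. Pairing \eqref{eq:mu} with $\sigma\in\Lambda^+$ and using \eqref{eq:Rop}, we get $\mu(X,Y)=\langle R(X,Y),\sigma\rangle=(\mathcal R\sigma)(X,Y)$. Thus $d\theta=\mathcal R\sigma$. The form $\mathcal R\sigma$ has a component $B\sigma\in\Lambda^-$ about which we know nothing, but wedging with $\sigma$ removes it: by \eqref{eq:leibniz}, \eqref{eq:wedge} and $\lambda=0$,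
\[
d(\theta\wedge\sigma)=\mathcal R\sigma\wedge\sigma=\langle\mathcal R\sigma,\sigma\rangle\,\nu=\langle W^+\sigma,\sigma\rangle\,\nu=f\,\nu .\qedhere
\]
\end{proof}

\begin{remark}\label{rem:gauge}
Any other choice of $\sigma$ has the form $\sigma'=\sigma+t\,\Omega+t^2\omega$ with $t$ a complex function: the coefficient of $\sigma$ is $\langle\sigma',\omega\rangle=1$, and that of $\omega$ is fixed by nullity, since $\langle\Omega,\Omega\rangle=-\langle\sigma,[\omega,\Omega]\rangle=-2$. Then $\Omega'=\Omega+2t\omega$ and $\theta'=\theta+dt$. So $\theta$ is a connection form for the additive group $\mathbb C$. Nullity of $\omega$ is essential. For a parallel section $r$ with $\langle r,r\rangle=1$ the first step still gives $W^++\lambda\,\mathrm{Id}=f\,r\otimes r$, but now $f=s/4$, and on $S^2\times S^2$ its integral is positive.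
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:integral}]
The first two claims are part of Proposition~\ref{prop:trans}, and $\int_Mf\,\mathrm{vol}=0$ follows from \eqref{eq:trans} and Stokes' theorem. For the last claim let $f$ be a smooth real $1$-periodic function of $x_1$ with mean zero. Then $b(x)=\int_0^xf$ is periodic; let $\bar b$ be its mean. The function $a(x)=\int_0^x(b-\bar b)$ is periodic with $a''=f$. The neutral metric \eqref{eq:torus} and the real form $\omega=dx_1\wedge dx_2$ descend to $T^4$, and $W^+=f\,\omega\otimes\omega$ by \eqref{eq:torusW}.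
\end{proof}

For a general $\omega$ the function $f$ may change sign, as on the torus. A parallel Weyl tensor with $s=0$ supplies its own $\omega$, normalized by $f=1$. The only remaining issue is that this $\omega$ is defined up to sign.

\begin{corollary}\label{cor:exact}
Let $(M,g)$ be a connected pseudo-Riemannian $4$-manifold with $\nabla W=0$, $W\neq0$ somewhere, and $s=0$. Then some finite covering $M'$ of $M$ is orientable with exact volume form, and $M$ is not compact.
\end{corollary}

\begin{proof}
Let $M_1=M$ if $M$ is orientable, and let $M_1$ be the connected two-fold orientation covering otherwise, with the pulled-back metric. Orient $M_1$ so that $W^+\ne0$. By Proposition~\ref{prop:root} with $\lambda=0$, the pairs $(x,\rho)$ with $x\in M_1$, $\rho\in\Lambda^+_x$ and $\rho\otimes\rho=W^+_x$ form a two-fold covering of $M_1$. Let $M'$ be a connected component; it covers $M$ with degree at most $4$. On $M'$ the section $\omega$ whose value at $(x,\rho)$ is $\rho$ is global, parallel and null, and $W^+=\omega\otimes\omega$. Proposition~\ref{prop:trans} with $f=1$ gives $\mathrm{vol}=d(\kappa^{-1}\theta\wedge\sigma)$,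 and the real part of $\kappa^{-1}\theta\wedge\sigma$ is a real $3$-form with differential $\mathrm{vol}$. If $M$ were compact, so would be $M'$, and Stokes' theorem would give $\int_{M'}\mathrm{vol}=0$, although this integral is positive.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
On $M$ or its orientation covering, where the hypotheses persist, orient so that $W^+\neq0$. By Proposition~\ref{prop:root}, $s$ is constant. Since $\nabla R\neq0$ somewhere, Proposition~\ref{prop:symmetric} excludes $s\ne0$. So $s=0$, and Corollary~\ref{cor:exact} applies.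
\end{proof}

\begin{remark}\label{rem:hyp}
Neither inequality in Theorem~\ref{thm:main} can be dropped. The product $S^2\times S^2$ of Section~\ref{sec:product} is compact with $\nabla W=0$ and $W\neq0$. If $g_0$ is a flat Riemannian metric on $T^4$ and $v>0$ is a nonconstant function, then $v^2g_0$ has $W=0$ and scalar curvature $s=-6v^{-3}\Delta v$, with $\Delta$ the trace of the Hessian of $g_0$. If $s$ were constant, integrating $6\Delta v=-sv^3$ would give $s=0$ and then $v$ would be constant; so $\nabla R\neq0$.
\end{remark}

\section{Compact conformally symmetric four-manifolds}\label{sec:models}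

We recall the terms in Theorem~\ref{thm:models}. A \emph{holomorphic Riemannian metric} on a complex manifold with complex structure $Q$ is a tensor $g^c=\sum h_{jk}\,dz_j\otimes dz_k$, in local holomorphic coordinates, with $(h_{jk})$ a symmetric invertible matrix of holomorphic functions. Its Levi-Civita connection has the holomorphic Christoffel symbols given by the usual formula, and $g^c$ has \emph{constant curvature} $K\in\mathbb C$ if $R(X,Y)Z=K(g^c(Y,Z)X-g^c(X,Z)Y)$, where $i$ acts on real tangent vectors as $Q$. A metric $g$ is \emph{(pseudo-)K\"ahler}, respectively \emph{para-K\"ahler}, if there is a real parallel skew endomorphism $J$ with $J^2=\varepsilon\,\mathrm{Id}$ and $\varepsilon=-1$, respectively $\varepsilon=+1$. It has \emph{constant (para)holomorphic sectional curvature} $c$ if every nondegenerate plane spanned by $X$ and $JX$ has sectional curvature $c$.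

\begin{proof}[Proof of Theorem~\ref{thm:models}]
On $M$ or its orientation covering, orient so that $W^+\ne0$. By Proposition~\ref{prop:root}, $s=12\lambda$ is constant, and $s\ne0$ by Corollary~\ref{cor:exact}. This is the only use of compactness. (It is needed: the metric \eqref{eq:torus} on $\mathbb R^4$ with $a''=1$ has $\nabla W=0$, $W\ne0$ and $s=0$.) Proposition~\ref{prop:symmetric} gives $\nabla R=0$ and, applied to each orientation for which the self-dual Weyl tensor is nonzero, the stated form of $W^\pm$, as $3\lambda=s/4$. From now on we work locally. The parallel unit sections are parallel endomorphisms, from which we build a product structure or a complex structure; which one depends on their behavior under conjugation.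

Let $r^\pm$ be the parallel unit section of $\Lambda^\pm$ when $W^\pm\neq0$. By Lemma~\ref{lem:quat}(a), $(r^\pm)^2=-\frac12\mathrm{Id}$. The operator $\mathcal R$ is real. If $\kappa=1$, conjugation preserves each diagonal block $3\lambda\,r^\pm\otimes r^\pm$, so by Lemma~\ref{lem:rank}(c) and continuity each $r^\pm$ is real or purely imaginary. If $\kappa=i$, conjugation interchanges the two blocks, so both $W^\pm$ are nonzero and $r^-$ equals $\overline{r^+}$ up to sign.

\medskip
\noindent\emph{Both $W^+$ and $W^-$ are nonzero.} Put $P=2r^+r^-$. It is parallel. As $r^+$ and $r^-$ are skew and commute, $P$ is $g$-symmetric and $P^2=4(r^+)^2(r^-)^2=\mathrm{Id}$, and $\operatorname{tr}P=-4\langle r^+,r^-\rangle=0$. If $\kappa=i$, then $\overline P=2\,\overline{r^+}\,\overline{r^-}=2r^-r^+=P$, the two signs canceling. If $\kappa=1$, then $P$ is real or purely imaginary.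

Suppose that $P$ is real. Its eigenbundles $D_\pm$ for the eigenvalues $\pm1$ are parallel, orthogonal, complementary (hence nondegenerate), and of rank $2$ since $\operatorname{tr}P=0$. Parallel distributions are integrable, so there are coordinates $x_1,x_2,y_1,y_2$ with $D_+$ spanned by the $\partial_{x_j}$ and $D_-$ by the $\partial_{y_j}$. The field $\nabla_{\partial_{y_k}}\partial_{x_j}=\nabla_{\partial_{x_j}}\partial_{y_k}$ lies in $D_+\cap D_-=0$, so the coefficients $g(\partial_{x_j},\partial_{x_l})$ depend only on $x$ and the $g(\partial_{y_k},\partial_{y_l})$ only on $y$. Thus $g$ is a product of two surface metrics. Their Gauss curvatures are constant because $\nabla R=0$, and $s=2(K_1+K_2)\neq0$. This is (a).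

Suppose that $P=iQ$ with $Q$ real. Then $Q$ is parallel, $g$-symmetric and trace-free, with $Q^2=-\mathrm{Id}$. From $g(QX,QY)=-g(X,Y)$ the signature is neutral. As $\nabla$ is torsion-free and $\nabla Q=0$, the Nijenhuis tensor of $Q$ vanishes, so $Q$ is a complex structure by the Newlander--Nirenberg theorem. Put
\[
g^c(X,Y)=g(X,Y)-i\,g(QX,Y).
\]
This form is symmetric and parallel, it is nondegenerate with real part $g$, and it is complex-bilinear, since $g^c(QX,Y)=g(QX,Y)+i\,g(X,Y)=i\,g^c(X,Y)$.

Let $z_j=u_j+iv_j$ be holomorphic coordinates, so that $Q\partial_{u_j}=\partial_{v_j}$ and $g^c=\sum h_{jk}\,dz_j\otimes dz_k$ with $h_{jk}=g^c(\partial_{u_j},\partial_{u_k})$. Call a real vector field $X$ holomorphic if $[X,QZ]=Q[X,Z]$ for all $Z$; these are the fields $\sum c_j\partial_{u_j}$ with holomorphic coefficients $c_j$, where $i$ acts as $Q$. Writing brackets through $\nabla$ and using $\nabla Q=0$, we get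
\begin{equation}\label{eq:holo}
\nabla_{QZ}X=Q\nabla_ZX\qquad\text{for $X$ holomorphic and $Z$ arbitrary.}
\end{equation}
With $\nabla g^c=0$ this gives $dh_{jk}(QZ)=i\,dh_{jk}(Z)$, the Cauchy--Riemann equations; so $g^c$ is a holomorphic Riemannian metric. Write $\nabla_{\partial_{u_j}}\partial_{u_k}=\sum_l\Gamma^l_{jk}\partial_{u_l}$ with complex $\Gamma_{jk}^l=\Gamma_{kj}^l$. From $\nabla g^c=0$ we have $\partial h_{kl}/\partial z_j=\sum_m(\Gamma^m_{jk}h_{ml}+\Gamma^m_{jl}h_{km})$, so the $\Gamma^l_{jk}$ are the Christoffel symbols of $(h_{jk})$ and are holomorphic. Together with \eqref{eq:holo} and $\nabla Q=0$, this shows that $\nabla$ is the Levi-Civita connection of $g^c$, and that $\nabla_YZ$ is holomorphic for $Y,Z$ among the fields $\partial_{u_j},\partial_{v_j}$. For $X,Y,Z$ among these fields $[QX,Y]=[X,Y]=0$, and \eqref{eq:holo} gives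
\[
R(QX,Y)Z=Q\nabla_X\nabla_YZ-\nabla_Y(Q\nabla_XZ)=Q\,R(X,Y)Z .
\]
So $R(X,Y)$ is complex-bilinear and skew in $X,Y$, and it is a complex-linear $g^c$-skew endomorphism because $Q$ and $g^c$ are parallel. In complex dimension two both the bivectors and the skew endomorphisms form complex lines. Hence $R(X,Y)Z=K(g^c(Y,Z)X-g^c(X,Z)Y)$ for a complex function $K$, which is constant because $R$, $g^c$ and $Q$ are parallel. The complex trace of $X\mapsto R(X,Y)Z$ is $K(2-1)g^c(Y,Z)$, and the real trace is twice its real part. So
\[
\mathrm{Ric}=2\operatorname{Re}(Kg^c)=2(\operatorname{Re}K)\,g+2(\operatorname{Im}K)\,g(Q\,\cdot,\cdot),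
\]
and $s=8\operatorname{Re}K+2(\operatorname{Im}K)\operatorname{tr}Q=8\operatorname{Re}K$. Hence $\operatorname{Re}K\ne0$. This is (b).

\medskip
\noindent\emph{$W^+\neq0$ and $W^-=0$.} Here $\kappa=1$; write $r=r^+$. The image of $\mathrm{pr}_-\circ\mathcal R$ contains that of the block $\lambda\,\mathrm{Id}$, so the $R(X,Y)^-$ span $\Lambda^-$. The section $\eta$ in \eqref{eq:Rnonnull} is parallel, so by \eqref{eq:hol} it commutes with all of $\Lambda^-$, and $\eta=0$ by Lemma~\ref{lem:quat}(b). Thus
\begin{equation}\label{eq:kaehler}
\mathcal R=3\lambda\,r\otimes r+\lambda\,\mathrm{pr}_- .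
\end{equation}
Put $J=\sqrt2\,r$ if $r$ is real and $J=-i\sqrt2\,r$ if $r$ is imaginary. Then $J$ is real, parallel and skew, with $J^2=\varepsilon\,\mathrm{Id}$ and $\varepsilon=-1$, respectively $\varepsilon=+1$. So $g$ is (pseudo-)K\"ahler, respectively para-K\"ahler.

Let $X$ be a real vector and $u=X\wedge JX$. Since $g(X,JX)=0$ and $g(JX,JZ)=-\varepsilon g(X,Z)$, we have $\langle u,u\rangle=-\varepsilon\,g(X,X)^2$, so the plane spanned by $X,JX$ is nondegenerate exactly when $g(X,X)\neq0$. By \eqref{eq:endo}, $uZ=g(JX,Z)X-g(X,Z)JX$, and
\[
JuZ=g(JX,Z)JX-\varepsilon g(X,Z)X=g(JX,JZ)X-g(X,JZ)JX=uJZ .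
\]
So $[u,J]=0$. As $u^-$ commutes with $J$, we get $[u^+,r]=0$ and $u^+\in\mathbb Cr$. By \eqref{eq:kaehler}, $\mathcal Ru=3\lambda u^++\lambda u^-$. By \eqref{eq:wedge}, $0=u\wedge u=(\langle u^+,u^+\rangle-\langle u^-,u^-\rangle)\,\nu$, so $\langle u^\pm,u^\pm\rangle=\frac12\langle u,u\rangle$ and
\[
\langle\mathcal Ru,u\rangle=\tfrac12(3\lambda+\lambda)\langle u,u\rangle=2\lambda\langle u,u\rangle .
\]
The sectional curvature of every nondegenerate plane spanned by $X$ and $JX$ is therefore $2\lambda=s/6\neq0$. This is (c).
\end{proof}

\begin{thebibliography}{9}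

\bibitem{DT}
Andrzej Derdzinski and Ivo Terek,
\emph{Corrections of minor misstatements in several papers on ECS manifolds},
arXiv:2404.09766 (2024).

\end{thebibliography}
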